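# Simple random walk on the trace of a branching random walk: transience by a projected flow

## 1. Walks, spectral radius, flows

Throughout, $G=(V,E)$ is a simple, infinite, connected, locally finite graph with a root $o\in V$. Bounded degree is assumed only where it is stated. We write $x\sim y$ for adjacency and $\deg(x)$ for the degree.

**Simple random walk.** The simple random walk (SRW) has transition matrix $P$ with $p(x,y)=1/\deg(x)$ if $x\sim y$ and $0$ otherwise. We write $p_n(x,y)$ for the entries of $P^n$. The walk is reversible: $\deg(x)p(x,y)=\mathbf 1_{x\sim y}$ is symmetric, hence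
$$\deg(x)\,p_n(x,y)=\deg(y)\,p_n(y,x)\qquad(n\ge0).\tag{1}$$

**Spectral radius.** $\rho=\rho(P)=\limsup_{n}p_n(o,o)^{1/n}\in(0,1]$. It is positive because $p_2(o,o)>0$, so that $p_{2n}(o,o)\ge p_2(o,o)^n$.

*Example: $\mathbb Z^d$.* By Cauchy–Schwarz, $p_{2n}(0,0)=\sum_xp_n(0,x)^2\ge(2n+1)^{-d}$, since $p_n(0,\cdot)$ is a probability vector carried by at most $(2n+1)^d$ points. So $\rho=1$, even for $d\ge3$, where the walk is transient.

*Example: the $d$-regular tree $\mathbb T_d$, $d\ge3$.* Here $\rho=\lambda:=2\sqrt{d-1}/d<1$. For the upper bound let $h(x)=(d-1)^{-|x|/2}$, where $|x|$ is the distance to $o$. If $x\ne o$, then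
$$Ph(x)=\tfrac1d h(x)\big[(d-1)^{1/2}+(d-1)(d-1)^{-1/2}\big]=\lambda h(x).$$
At the root, $Ph(o)=(d-1)^{-1/2}\le\lambda$, because $d\le2(d-1)$. So $Ph\le\lambda h$, and $p_n(o,o)=p_n(o,o)h(o)\le P^nh(o)\le\lambda^n$. For the lower bound, the distance to $o$ along a closed walk of length $2n$ traces a Dyck path. Each Dyck path is realized by at least $(d-1)^n$ walks, since every up-step offers at least $d-1$ choices. With $C_n$ the Catalan number, $p_{2n}(o,o)\ge C_n(d-1)^nd^{-2n}$, and $C_n^{1/(2n)}\to2$.

**Flow, energy, effective resistance.** A flow from $o$ on a connected locally finite graph is an antisymmetric function $f$ on ordered adjacent pairs, $f(x,y)=-f(y,x)$, with $\sum_yf(x,y)=0$ for all $x\neq o$. Its strength is $\sum_yf(o,y)$, and it is a unit flow if the strength is $1$. Its energy is $\sum_{\text{edges}}f(e)^2$. The effective resistance $\mathcal R_{\rm eff}(o\leftrightarrow\infty)$ is the minimal energy of a unit flow ($\infty$ if no unit flow has finite energy).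

*Example.* On the infinite binary tree, send half of the incoming flow to each child. There are $2^n$ edges at level $n$, each carrying $2^{-n}$, so the energy is $\sum_{n\ge1}2^n4^{-n}=1$. On the half-line $\{0,1,2,\dots\}$ the only unit flow from $0$ puts $1$ on every edge, so its energy is infinite.

We use these textbook facts (Lyons–Peres, *Probability on Trees and Networks*, Ch. 2).

* **T. Lyons' criterion.** A connected, locally finite graph is transient for SRW if and only if there is a flow of finite energy from $o$ to infinity with nonzero strength.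
* **Thomson's principle.** $\mathcal R_{\rm eff}(o\leftrightarrow\infty)$ is at most the energy of any unit flow.
* **Rayleigh monotonicity.** Connected subgraphs of recurrent graphs are recurrent. Equivalently, a connected graph that contains a transient graph is transient.

From martingale theory we use **Lévy's 0–1 law**: if $\mathcal F_n\uparrow\mathcal F_\infty$, then $\mathbb P(A\mid\mathcal F_n)\to\mathbb P(A\mid\mathcal F_\infty)$ a.s., and the limit is $\mathbf 1_A$ if $A\in\mathcal F_\infty$.

## 2. Branching random walks, family trees and traces

**Branching random walk.** Fix an offspring distribution $(p_k)$ with mean $m=\sum_kkp_k$. The BRW starts with one particle at $o$. At each time step each particle splits into $k$ offspring with probability $p_k$, and each offspring then moves one step according to $P$. All choices are independent. Until the very last part of Section 10 we assume $p_0=0$ and $p_1<1$, so $m\in(1,\infty]$. Put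
$$\alpha:=\sum_{k\ge1}\frac{p_k}{k}\le p_1+\frac{1-p_1}{2}<1 .$$

It is convenient to separate genealogy from motion. Let $T$ be the Galton–Watson family tree, with root $\varnothing$; $\nu(v)\ge1$ is the number of children of $v$, $v^-$ is the parent of $v$, $|v|$ its generation, $T_n$ the $n$-th generation, and $S(v)\in V$ the position of $v$, with $S(\varnothing)=o$. By definition, *given $T$, the labels $S$ form a $T$-indexed SRW*: each child independently makes a $P$-step from its parent's position. Let $\mathcal F_n$ be the $\sigma$-field generated by the BRW up to generation $n$.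

**Transience of the BRW.** The BRW is transient if a.s. $o$ (equivalently, every finite set) is visited only finitely many times, and recurrent otherwise. The equivalence follows from Lévy's law: if some $x$ is occupied in infinitely many generations, then for each $N$ the event "$o$ is occupied in some generation $\ge N$" has conditional probability bounded below by a positive constant along infinitely many $\mathcal F_n$, hence it occurs.

*Example.* Take $p_2=1$ on $\mathbb T_{15}$. Then $\rho=2\sqrt{14}/15<1/2$, because $4\cdot14=56<56.25=7.5^2$. The expected number of particles ever at $o$ is $\sum_n2^np_n(o,o)\le\sum_n(2\rho)^n<\infty$, so this BRW is transient. On $\mathbb Z^d$, where $\rho=1$, no BRW with $p_0=0$, $p_1<1$ is transient; this is Theorem 1(i) below.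

**Trace.** $\mathtt{Tr}$ is the random subgraph of $G$ consisting of the vertices $S(v)$ and the edges $\{S(v^-),S(v)\}$. It is connected, locally finite and contains $o$. Each edge of $\mathtt{Tr}$ counts once, however often it has been traversed.

*Example.* Take $p_2=1$ on $\mathbb Z$, and suppose that both children of the root step to $1$ and the four grandchildren sit at $0,2,2,2$. The family tree so far has six edges, while the trace so far is the path $0-1-2$ with two edges.

## 3. The conjecture and three theorems

Is the trace of a transient BRW large enough for a random walker to escape on it? The conjecture, taken from Itai Benjamini and Sebastian Müller, "On the trace of branching random walks", arXiv:1002.2781 (2010), is: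

> For every infinite, connected, bounded-degree graph $G$ and every transient BRW on $G$ (with underlying walk the SRW), the SRW on $\mathtt{Tr}$ is a.s. transient.

It is known when $G$ is a Cayley graph, or more generally a unimodular random graph. It is also known that the BRW is transient if and only if $m\le1/\rho$; we need only one direction of this and will prove it. The conjecture is true.

**Theorem 1.** Let $G$ be infinite, connected and locally finite.

(i) If the BRW is transient, then $m\rho\le1$, hence $\rho<1$.

(ii) If $\rho<1$, then for every BRW with $p_0=0$, $p_1<1$ (transient or not, $m=\infty$ allowed), $\mathtt{Tr}$ is a.s. transient for SRW. Moreover, with unit conductances,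
$$\mathbb E\big[\mathcal R_{\rm eff}(o\leftrightarrow\infty;\mathtt{Tr})\big]\le\frac1{(1-\rho)^2}+\frac{\alpha}{1-\alpha}\cdot\frac{1+\rho}{1-\rho}.\tag{2}$$

Consequently the trace of every transient BRW is a.s. transient for SRW.

**Theorem 2.** Let $\rho<1$ and let all degrees be $\le\Delta<\infty$. Put $\gamma:=\max(\alpha,\rho)<1$.

(a) For every $p\in(\gamma,1]$, a.s. Bernoulli($p$) bond percolation on $\mathtt{Tr}$ contains a cluster that is transient for SRW. In particular $p_c(\mathtt{Tr})\le\gamma<1$ a.s.

(b) A.s. $\liminf_n\frac1n\log|B_{\mathtt{Tr}}(o,n)|\ge\log\frac1{\max(\alpha,\rho^2)}>0$.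

In Bernoulli($p$) bond percolation each edge is independently kept (open) with probability $p$. Clusters are the connected components of the open graph, and $p_c$ is the infimum of the $p$ for which there is a.s. an infinite cluster. For instance $p_c(\mathbb Z)=1$: for $p<1$ each half-line a.s. contains a closed edge. $B_{\mathtt{Tr}}(o,n)$ is the ball of radius $n$ in the graph $\mathtt{Tr}$.

**Theorem 3.** Let $G$ be infinite, connected and locally finite.

(a) If $p_0=0$, $p_1<1$, then $\mathbb P(\mathtt{Tr}\text{ transient})>0$ if and only if SRW on $G$ is transient.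

(b) If moreover $G$ is quasi-transitive, then $\mathtt{Tr}$ is a.s. transient if $G$ is transient, and a.s. recurrent if $G$ is recurrent.

(c) If $p_0>0$, $m>1$ and $\rho<1$, then a.s. on survival $\mathtt{Tr}$ is transient.

Quasi-transitive means that the automorphism group has finitely many vertex orbits; for example, $\mathbb Z$ with one pendant leaf attached to each vertex has two orbits.

Let us look at what the theorem says in easy situations. On $\mathbb Z^d$ the conjecture is vacuous, as $\rho=1$. For $p_2=1$ on $\mathbb T_{15}$ we have $\alpha=1/2$ and $\rho<1/2$, so (2) gives $\mathbb E\,\mathcal R_{\rm eff}<4+3=7$. Neither hypothesis in (ii) can simply be dropped. Without $\rho<1$: on $\mathbb Z$ every trace is recurrent, by Rayleigh. Without branching: the trace of a single SRW is a.s. recurrent (Benjamini–Gurel-Gurevich–Lyons, *Ann. Probab.* 2007).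

## 4. The equal-splitting flow, and its projection to $G$

The family tree carries an obvious flow. Let $\theta(\varnothing)=1$ and $\theta(v)=\theta(v^-)/\nu(v^-)$. Then
$$\sum_{w:\,w^-=v}\theta(w)=\theta(v).\tag{3}$$
So every generation carries total mass $1$, and sending $\theta(v)$ along the edge from $v^-$ to $v$ is a unit flow on $T$. Given generations $0,\dots,i-1$ of $T$, the children of $u\in T_{i-1}$ contribute $\nu(u)\cdot(\theta(u)/\nu(u))^2=\theta(u)^2/\nu(u)$ to $\sum_{v\in T_i}\theta(v)^2$, and $\mathbb E[1/\nu(u)]=\alpha$. By induction
$$\mathbb E\sum_{|v|=i}\theta(v)^2=\alpha^i,\tag{4}$$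
so the flow on $T$ has expected energy $\sum_{i\ge1}\alpha^i=\alpha/(1-\alpha)<\infty$, and $T$ is a.s. transient. The graph $\mathtt{Tr}$ is the image of $T$ under $S$, so we push the flow forward. For adjacent $x,y$ let
$$a_{xy}=\sum_{v\ne\varnothing:\,S(v^-)=x,\,S(v)=y}\theta(v)\in[0,\infty],\qquad f(x,y)=a_{xy}-a_{yx}.$$

**Lemma 1.** If all $a_{xy}$ are finite, then $f$ is a unit flow from $o$ on $\mathtt{Tr}$, and its energy is at most $\sum_{(x,y)}a_{xy}^2$, the sum being over ordered adjacent pairs.

*Proof.* Clearly $f$ is antisymmetric and vanishes off the edges of $\mathtt{Tr}$. Let $N(x)=\sum_{v:S(v)=x}\theta(v)$. By (3), and since each child moves to a neighbor,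
$$N(x)=\sum_{v:S(v)=x}\ \sum_{w:\,w^-=v}\theta(w)=\sum_{y\sim x}a_{xy},$$
which is finite by local finiteness. On the other hand every $v\ne\varnothing$ with $S(v)=x$ has arrived from a neighbor, so $\sum_{y\sim x}a_{yx}=N(x)-\mathbf 1_{x=o}$. Subtracting two finite quantities, $\sum_yf(x,y)=\mathbf 1_{x=o}$. Finally $(a-b)^2\le a^2+b^2$ for $a,b\ge0$, so $f(x,y)^2\le a_{xy}^2+a_{yx}^2$ on each edge. $\square$

*Example.* Stop the example on $\mathbb Z$ from Section 2 at generation $2$. Then $a_{01}=\frac12+\frac12=1$, $a_{12}=\frac34$, $a_{10}=\frac14$, so $f(0,1)=\frac34=f(1,2)$. Vertex $1$ is balanced. The net outflow at $0$ is $1-\frac14$, since mass $\frac14$ of the last generation sits at $0$.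

## 5. Traversal multiplicities as conductances

A first attempt uses nothing beyond (4). Let $n_{xy}$ be the number of $v\neq\varnothing$ with $S(v^-)=x$, $S(v)=y$, and give the edge $\{x,y\}$ of $\mathtt{Tr}$ the conductance $c(x,y)=n_{xy}+n_{yx}$, the number of traversals. If the BRW is transient, these are finite, and $a_{xy}\le n_{xy}<\infty$. In a network with conductances $c$ the energy of a flow is $\sum_ef(e)^2/c(e)$. By Cauchy–Schwarz, $a_{xy}^2\le n_{xy}\sum\theta(v)^2$ with the sum over the $v$ that step from $x$ to $y$, so
$$\frac{f(x,y)^2}{c(x,y)}\le\frac{a_{xy}^2+a_{yx}^2}{c(x,y)}\le\sum_{v\ne\varnothing:\ \{S(v^-),S(v)\}=\{x,y\}}\theta(v)^2 .$$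
Summing over edges, the energy is at most $\sum_{v\ne\varnothing}\theta(v)^2$, whose expectation is $\alpha/(1-\alpha)$. So the trace *weighted by multiplicities* is a.s. a transient network.

The conjecture is about unit conductances. To pass to these we would want the multiplicities to be bounded, and they are not. Suppose the degrees are $\le\Delta$, choose $k\ge2$ with $p_k>0$ and fix $h\ge1$. Consider a particle at $x$ and a neighbor $y$ of $x$. With probability at least
$$\varepsilon_h=p_k^{\,1+k+\dots+k^{h-1}}\Delta^{-(k+\dots+k^h)}>0$$
it and all its descendants through relative generation $h-1$ have exactly $k$ children, and all descendants through relative generation $h$ bounce between $y$ and $x$. Then $\{x,y\}$ is traversed at least $k^h$ times. So, given $\mathcal F_n$, the event that some edge has multiplicity at least $k^h$ has conditional probability at least $\varepsilon_h$ for every $n$; by Lévy's 0–1 law it has probability $1$. Thus a.s. $\sup_ec(e)=\infty$, and the attempt stops exactly here. The Cauchy–Schwarz step above knows nothing about $G$. With unit conductances, particles that crowd onto one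 edge must be paid for by the square of their total mass, and one has to use the geometry of $G$ to see that little mass crowds together.

By Lemma 1, the quantity to control is $\sum a_{xy}^2$ itself. The idea is to read it as a coincidence count. Normalize by *mass*, which is always $1$ per generation, and not by the number of particles, which grows. Pick two random lines of descent according to this mass. The expected energy is then bounded by the expected number of times that the two walks along these lines use the same directed edge. The lines separate after a geometric time. From then on they are independent SRWs from a common point, and reversibility turns their coincidences into return probabilities, which decay like $\rho^n$. The mean $m$ does not enter: transience of the BRW is needed only to get $\rho<1$.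

## 6. Return probabilities, and transience of the BRW forces $\rho<1$

**Lemma 2.** $p_n(z,z)\le\rho^n$ for all $z\in V$, $n\ge0$.

This is a bound with constant exactly $1$, uniform in the base point.

*Proof.* On $\ell^2(V,\deg)$ the operator $P$ is self-adjoint because $\deg(x)p(x,y)$ is symmetric. It is a contraction by Jensen's inequality:
$$\sum_x\deg(x)\Big(\sum_yp(x,y)g(y)\Big)^2\le\sum_{x,y}\deg(x)p(x,y)g(y)^2=\sum_y\deg(y)g(y)^2 .$$
Since $p_n(z,z)=\langle\mathbf 1_z,P^n\mathbf 1_z\rangle/\langle\mathbf 1_z,\mathbf 1_z\rangle$, the spectral theorem gives a probability measure $\mu_z$ on $[-1,1]$ with $p_n(z,z)=\int\lambda^n\,d\mu_z$ for all $n$. Let $r_z=\max\{|\lambda|:\lambda\in\operatorname{supp}\mu_z\}$. Then $p_n(z,z)\le r_z^n$. Also $p_{2n}(z,z)^{1/2n}=\|\lambda\|_{L^{2n}(\mu_z)}\to\|\lambda\|_{L^\infty(\mu_z)}=r_z$. Hence $\limsup_np_n(z,z)^{1/n}=r_z$.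

It remains to see that $r_z$ does not depend on $z$. By connectedness choose $s,t$ with $p_s(o,z),p_t(z,o)>0$. Then
$$p_{n+s+t}(o,o)\ge p_s(o,z)\,p_n(z,z)\,p_t(z,o).$$
Taking $(n+s+t)$-th roots and the limsup, $r_o\ge r_z$. Exchanging $o$ and $z$ gives $r_z\ge r_o$. So $r_z=r_o=\rho$. $\square$

In particular $\rho$ does not depend on the choice of root.

**Lemma 3.** If $m\rho>1$ (in particular if $\rho=1$), then with positive probability infinitely many generations of the BRW have a particle at $o$.

*Proof.* If $m<\infty$, then $\limsup_n(m^np_n(o,o))^{1/n}=m\rho>1$, so $m^np_n(o,o)>1$ for some $n\ge1$. If $m=\infty$, take any $n\ge1$ with $p_n(o,o)>0$. Consider the particles at $o$ in generation $n$, then their descendants at $o$ another $n$ generations later, and so on. These counts form a Galton–Watson process. Given $T$, each $v\in T_n$ is at $o$ with probability $p_n(o,o)$, so the mean offspring number is $\mathbb E|T_n|\,p_n(o,o)=m^np_n(o,o)\in(1,\infty]$. The process survives with positive probability, and on survival $o$ is occupied in generations $n,2n,3n,\dots$. If $\rho=1$, then $m\rho=m>1$. $\square$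

**Proof of Theorem 1(i).** By Lemma 3 a transient BRW has $m\rho\le1$; since $m>1$, this forces $\rho<1$. $\blacksquare$

## 7. Two random rays

This section sets up the coincidence count. Given $(T,S)$, let $\xi=(\xi_n)$ and $\eta=(\eta_n)$ be two independent rays in $T$ from $\varnothing$, each choosing successively a uniform child. By the definition of $\theta$,
$$\mathbb P(\xi_n=v\mid T,S)=\mathbb P(\eta_n=v\mid T,S)=\theta(v)\qquad(|v|=n).\tag{5}$$
Let $\tau$ be the last generation at which the rays agree. By (5) and conditional independence, then (4),
$$\mathbb P(\tau\ge i)=\mathbb P(\xi_i=\eta_i)=\mathbb E\sum_{|v|=i}\theta(v)^2=\alpha^i.\tag{6}$$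
So $\tau<\infty$ a.s. and $\mathbb E\tau=\sum_{i\ge1}\alpha^i=\alpha/(1-\alpha)$.

Put $X_n=S(\xi_n)$ and $Y_n=S(\eta_n)$. The rays are built from $T$ and extra randomness and never look at $S$. Hence, given $(T,\xi,\eta)$, the labels $S$ are still a $T$-indexed SRW. Along a ray the steps are independent $P$-steps. For $n\le\tau$ the vertices $\xi_n,\eta_n$ coincide, while beyond generation $\tau$ the two rays use disjoint sets of tree vertices and therefore independent steps. This conditional law depends on $(T,\xi,\eta)$ only through $\tau$. We record:

> *Conditionally on $\tau=i$: $X$ and $Y$ are each SRWs from $o$; $X_n=Y_n$ for $n\le i$; after time $i$ they continue as independent SRWs from $X_i=Y_i$.* $\qquad(7)$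

*Example.* For $p_2=1$ on $\mathbb T_d$: $\mathbb P(X_1=Y_1)=\mathbb P(\tau\ge1)+\mathbb P(\tau=0)\frac1d=\frac12+\frac1{2d}$. Directly: with probability $1/d$ both particles of generation $1$ share a vertex and the squared masses there sum to $1$, otherwise to $\frac12$; the expectation is $\frac1d+\frac12(1-\frac1d)$, the same number.

## 8. Finite energy of the projected flow: proof of Theorem 1(ii)

Assume $\rho<1$.

**Step 1: the energy as a coincidence count.** By (5), $a_{xy}=\sum_{j\ge1}\mathbb P(X_{j-1}=x,X_j=y\mid T,S)$, and likewise with $Y$. Write $a_{xy}^2$ as the product of the two expressions and use conditional independence of $\xi,\eta$ given $(T,S)$. All terms are nonnegative, so sums and expectations may be exchanged: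
$$\mathbb E\sum_{(x,y)}a_{xy}^2=\sum_{j,k\ge1}\mathbb P\big((X_{j-1},X_j)=(Y_{k-1},Y_k)\big).\tag{8}$$
To bound the right side, condition on $\tau=i$ and split the pairs $(j,k)$ according to whether both steps come after the separation.

**Step 2: both steps after separation, $j,k\ge i+1$.** The aim is a bound by $\rho$ to the total time since separation. Put $a=j-1-i\ge0$, $b=k-1-i\ge0$ and condition also on $X_i=z$. By (7), independence, and then (1) in the form $p_b(z,x)/\deg x=p_b(x,z)/\deg z$, the probability equals
$$\sum_x\sum_{y\sim x}p_a(z,x)p_b(z,x)\frac1{\deg(x)^2}=\sum_x\frac{p_a(z,x)\,p_b(z,x)}{\deg x}=\sum_x\frac{p_a(z,x)\,p_b(x,z)}{\deg z}=\frac{p_{a+b}(z,z)}{\deg z}\le\rho^{a+b},$$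
the last step by Lemma 2. Using directed edges is what makes this work without a degree bound: the sum over $y$ produces the factor $1/\deg x$ that reversibility consumes. Summing over $a,b\ge0$, these pairs contribute at most $(1-\rho)^{-2}$.

**Step 3: at least one step before separation, $\min(j,k)\le i$.** Here one of the two steps lies on the common part, so this is a self-intersection of a single SRW. Say $j\le k$ and $j\le i$. Then $X_{j-1}=Y_{j-1}$, so the coincidence forces $Y_{j-1}=Y_{k-1}$, and by (7) and Lemma 2 its probability is at most
$$\sum_z\mathbb P(Y_{j-1}=z\mid\tau=i)\,p_{k-j}(z,z)\le\rho^{k-j}.$$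
The case $k\le j$, $k\le i$ is symmetric. For each value $\ell\in\{1,\dots,i\}$ of $\min(j,k)$ there is one pair with $j=k=\ell$ and there are two pairs with $|j-k|=d$ for each $d\ge1$. So these pairs contribute at most
$$i\Big(1+2\sum_{d\ge1}\rho^d\Big)=i\,\frac{1+\rho}{1-\rho}.$$

**Step 4: averaging over $\tau$.** Since $\mathbb E\tau=\alpha/(1-\alpha)$,
$$\mathbb E\sum_{(x,y)}a_{xy}^2\le\frac1{(1-\rho)^2}+\frac{\alpha}{1-\alpha}\cdot\frac{1+\rho}{1-\rho}<\infty.\tag{9}$$

**Step 5: conclusion.** By (9), a.s. $\sum a_{xy}^2<\infty$; in particular all $a_{xy}$ are finite. By Lemma 1, a.s. $f$ is a unit flow from $o$ on $\mathtt{Tr}$ of finite energy, with expected energy at most the right side of (9). T. Lyons' criterion gives that $\mathtt{Tr}$ is a.s. transient, and Thomson's principle gives (2). Together with part (i), the trace of every transient BRW is a.s. transient for SRW. $\blacksquare$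

## 9. Percolation on the trace and growth of its balls: proof of Theorem 2

Now all degrees are $\le\Delta$ and $\rho<1$. Put $\beta=\max(\alpha,\rho^2)$; it satisfies $\beta\le\gamma<1$.

**Step 1: vertex coincidences of the two rays.** We claim
$$\mathbb P(X_j=Y_k\mid\tau)\le\Delta\,\rho^{\,j+k-2(\tau\wedge j\wedge k)}.\tag{10}$$
If $\tau=i\le j\wedge k$, then given $X_i=z$ the probability is, by (1),
$$\sum_xp_{j-i}(z,x)p_{k-i}(z,x)=\sum_xp_{j-i}(z,x)p_{k-i}(x,z)\frac{\deg x}{\deg z}\le\Delta\,p_{j+k-2i}(z,z)\le\Delta\rho^{j+k-2i}.$$
If $j\wedge k<\tau$, both positions lie on a single SRW path, at times $j$ and $k$, so the probability is at most $\rho^{|j-k|}$, and $|j-k|=j+k-2(j\wedge k)$. This proves (10).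

Let $k\le j$. Averaging (10), with $\mathbb P(\tau=i)\le\alpha^i$ for $i<k$ and $\mathbb P(\tau\ge k)=\alpha^k$,
$$\mathbb P(X_j=Y_k)\le\Delta\rho^{j-k}\Big[\sum_{i<k}\alpha^i\rho^{2(k-i)}+\alpha^k\Big]\le\Delta(k+1)\rho^{j-k}\beta^k\le\Delta(j+1)\gamma^j.\tag{11}$$
The same holds with $X$ and $Y$ exchanged.

**Step 2: growth, part (b).** The $n$-th generation carries mass $1$; if it sat on few vertices, two rays would often meet. Let $Q_n(x)=\sum_{|v|=n,\,S(v)=x}\theta(v)$. Then $\sum_xQ_n(x)=1$, and Cauchy–Schwarz gives $1\le|S(T_n)|\sum_xQ_n(x)^2$. By (5) and (11) with $j=k=n$,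
$$\mathbb E\sum_xQ_n(x)^2=\mathbb P(X_n=Y_n)\le\Delta(n+1)\beta^n .$$
By Markov, $\mathbb P\big(\sum_xQ_n(x)^2>n^4\beta^n\big)\le\Delta(n+1)n^{-4}$, which is summable. By Borel–Cantelli, a.s. for all large $n$, $|S(T_n)|\ge n^{-4}\beta^{-n}$. Since $S(T_n)\subset B_{\mathtt{Tr}}(o,n)$, part (b) follows.

**Step 3: the last coincidence time has exponential tails.** For part (a), fix $p\in(\gamma,1]$ and let $R=\sup\{\max(j,k):X_j=Y_k\}\ge0$. By (11), counting pairs with larger index $j\ge n$,
$$\mathbb P(R\ge n)\le2\sum_{j\ge n}\sum_{k\le j}\Delta(j+1)\gamma^j\le2\Delta\sum_{j\ge n}(j+1)^2\gamma^j,$$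
so $R<\infty$ a.s. Exchanging sums,
$$\mathbb E\big[(R+1)^2p^{-R}\big]\le\sum_{n\ge0}(n+1)^2p^{-n}\,2\Delta\sum_{j\ge n}(j+1)^2\gamma^j\le2\Delta\sum_{j\ge0}(j+1)^5(\gamma/p)^j=:K<\infty.\tag{12}$$
Here we used $\sum_{n\le j}(n+1)^2p^{-n}\le(j+1)^3p^{-j}$. Note that $K\ge1$, and that $K$ depends only on $\Delta,\rho,\alpha,p$. In particular it does not depend on the starting vertex.

**Step 4: a flow that survives percolation.** Let $\omega$ be Bernoulli($p$) bond percolation on $G$, independent of the BRW; then $\mathtt{Tr}\cap\omega$ is Bernoulli($p$) percolation on $\mathtt{Tr}$. We keep only lines of descent along open edges and reweight so that the mean mass remains $1$. A walk may reuse an edge, which is open or closed once and for all, so the weight must count *distinct* edges. Let $E(v)$ be the set of distinct edges on the $S$-image of the tree path from $\varnothing$ to $v$, and put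
$$O(v)=p^{-|E(v)|}\,\mathbf 1\{E(v)\text{ open}\},\qquad\text{so that }\mathbb E[O(v)\mid T,S]=1 .$$
Fix a horizon $N\geq 1$. For $|v|\le N$ let
$$\theta_N(v)=\sum_{w\succeq v,\ |w|=N}\theta(w)O(w),\qquad M_N=\theta_N(\varnothing),$$
where $w\succeq v$ means that $w$ is $v$ or a descendant of $v$. Clearly $\theta_N(v)=\sum_{w^-=v}\theta_N(w)$ for $|v|<N$. Project as before:
$$a^N_{xy}=\sum_{1\le|v|\le N,\ S(v^-)=x,\ S(v)=y}\theta_N(v),\qquad f_N(x,y)=a^N_{xy}-a^N_{yx}.$$
All sums are finite. If $\theta_N(v)>0$, some $w\succeq v$ has $E(w)\supseteq E(v)$ open, so $E(v)$ is open. Hence $f_N$ is supported on the cluster $\mathcal C$ of $o$ in $\mathtt{Tr}\cap\omega$.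

Next, the balance at a vertex. Let $N_N(x)=\sum_{|v|\le N,\,S(v)=x}\theta_N(v)$ and $Q^\omega_N(x)=\sum_{|w|=N,\,S(w)=x}\theta(w)O(w)$. Outgoing mass is counted by the $v$ with $|v|\le N-1$, so $\sum_ya^N_{xy}=N_N(x)-Q^\omega_N(x)$. Incoming mass is counted by the $v\ne\varnothing$, so $\sum_ya^N_{yx}=N_N(x)-M_N\mathbf 1_{x=o}$. Therefore
$$\sum_yf_N(x,y)=M_N\mathbf 1_{x=o}-Q_N^\omega(x).\tag{13}$$
For the energy,
$$\mathcal E_N:=\sum_{\{x,y\}}f_N(x,y)^2\le\sum_{(x,y)}(a^N_{xy})^2\le\sum_x\Big(\sum_ya^N_{xy}\Big)^2\le\sum_xN_N(x)^2.\tag{14}$$

**Step 5: second moments through the two rays.** Two facts reduce everything to (12). First, for $|w|=|w'|=N$,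
$$\mathbb E[O(w)O(w')\mid T,S]=p^{-|E(w)|-|E(w')|+|E(w)\cup E(w')|}=p^{-|E(w)\cap E(w')|}.\tag{15}$$
Second, for $w=\xi_N$, $w'=\eta_N$,
$$|E(\xi_N)\cap E(\eta_N)|\le R.\tag{16}$$
To see this, take a shared edge $e$ and let $j\ge1$ be the first step at which $X$ uses it. Then $X_j$ is an endpoint of $e$, hence visited by $Y$, so $j\le R$. Distinct edges have distinct first steps, because a walk uses one edge per step, so there are at most $R$ shared edges.

By (5) and (15), a sum over $w,w'$ with weights $\theta(w)\theta(w')O(w)O(w')$ has the expectation of the corresponding quantity for $\xi_N,\eta_N$ with weight $p^{-|E(\xi_N)\cap E(\eta_N)|}\le p^{-R}$. We apply this four times.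

* $\mathbb E M_N=\mathbb E\sum_{|w|=N}\theta(w)=1$.
* $\mathbb E M_N^2=\mathbb E\,p^{-|E(\xi_N)\cap E(\eta_N)|}\le\mathbb E\,p^{-R}\le K$.
* Let $w_n$ denote the ancestor of $w$ in generation $n$. Then $N_N(x)=\sum_{|w|=N}\theta(w)O(w)\,\#\{n\le N:S(w_n)=x\}$. Hence $\sum_xN_N(x)^2$ carries, for the pair $w,w'$, the factor $\#\{(j,k):j,k\le N,\ S(w_j)=S(w'_k)\}$. For the two rays this is at most $(R+1)^2$, as $X_j=Y_k$ implies $j,k\le R$. With (14), $\mathbb E\,\mathcal E_N\le\mathbb E[(R+1)^2p^{-R}]\le K$.
* $\mathbb E\sum_xQ^\omega_N(x)^2\le\mathbb E[p^{-R}\mathbf 1\{X_N=Y_N\}]\le\mathbb E[p^{-R}\mathbf 1\{R\ge N\}]\to0$ as $N\to\infty$, by dominated convergence.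

**Step 6: a limit flow with positive probability.** The Paley–Zygmund inequality, $\mathbb P(M\ge\frac12\mathbb EM)\ge\frac14(\mathbb EM)^2/\mathbb E M^2$, gives $\mathbb P(M_N\ge\frac12)\ge\frac1{4K}$. Markov gives $\mathbb P(\mathcal E_N>8K^2)\le\frac{K}{8K^2}=\frac1{8K}$. So $B_N=\{M_N\ge\frac12,\ \mathcal E_N\le8K^2\}$ has probability at least $\frac1{8K}$.

Choose deterministic $N_k\uparrow\infty$ with $\sum_k\mathbb E\sum_xQ^\omega_{N_k}(x)^2<\infty$; then a.s. $Q^\omega_{N_k}(x)\to0$ for every $x$. By the reverse Fatou lemma, the event that $B_{N_k}$ occurs for infinitely many $k$ has probability at least $\frac1{8K}$.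

On this event (off a null set), along the good indices $|f_N(e)|\le\sqrt8\,K$ for every edge. As there are countably many edges, a diagonal argument gives a further subsequence along which $f_N\to f$ on every edge. Then $f$ is antisymmetric and supported on $\mathcal C$. By local finiteness we may pass to the limit in (13): $\sum_yf(x,y)=0$ for $x\ne o$, and $\sum_yf(o,y)=\lim(M_N-Q_N^\omega(o))\ge\frac12$. By Fatou the energy of $f$ is at most $8K^2$. By T. Lyons' criterion $\mathcal C$ is transient.

**Step 7: from positive probability to probability one.** Let $\mathcal A=\{\mathtt{Tr}\cap\omega\text{ has a transient cluster}\}$ and $c=\frac1{8K}$. By Step 6, and since $K$ does not depend on the starting vertex, $\mathbb P_x(\mathcal A)\ge c$ for every starting vertex $x$. Pick a particle $v$ of generation $n$. The trace of the BRW issued by $v$ is contained in $\mathtt{Tr}$, and $\omega$ is independent of the BRW. If the smaller trace percolates to a transient cluster, then by Rayleigh so does $\mathtt{Tr}$. Hence $\mathbb P(\mathcal A\mid\mathcal F_n)\ge\mathbb P_{S(v)}(\mathcal A)\ge c$. Letting $n\to\infty$,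 Lévy's law gives $\mathbb P(\mathcal A\mid\text{BRW})\ge c$ a.s.

Given the BRW, $\mathcal A$ is an event about the i.i.d. edge states, and we claim that it is a tail event. It suffices to show that changing the state of one edge of $\mathtt{Tr}$ does not alter whether a transient cluster exists; then the same holds for finitely many edges, so $\mathcal A$ is determined by the states outside any given finite set. Opening an edge preserves existence, by Rayleigh. Suppose an edge $e=\{u,u'\}$ of a transient cluster $\mathcal C'$ is closed. The SRW on $\mathcal C'$ a.s. visits $\{u,u'\}$ only finitely often, so there is $z\in\mathcal C'\setminus\{u,u'\}$ from which it never visits $\{u,u'\}$ with positive probability. Let $H$ be the component of $z$ in $\mathcal C'\setminus e$. Until hitting $\{u,u'\}$, the SRWs from $z$ on $\mathcal C'$ and on $H$ have the same law, since the degrees agree off $\{u,u'\}$. So the SRW on $H$ from $z$ avoids $\{u,u'\}$ forever with positive probability. But $\mathcal C'$ is connected, so $H$ contains $u$ or $u'$, and in a recurrent connected graph every vertex is hit a.s. Hence $H$ is transient,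 which proves the claim.

By Kolmogorov's 0–1 law $\mathbb P(\mathcal A\mid\text{BRW})\in\{0,1\}$ a.s., and it is at least $c>0$, so it equals $1$ a.s. A transient cluster is infinite, so applying this to a sequence $p\downarrow\gamma$ gives $p_c(\mathtt{Tr})\le\gamma$ a.s. $\blacksquare$

## 10. Which graphs have transient traces: proof of Theorem 3

**Part (a): the case $\rho=1$ on a transient graph.** If $G$ is recurrent, then $\mathtt{Tr}\subset G$ is recurrent by Rayleigh. Let $G$ be transient. If $\rho<1$, Theorem 1(ii) gives transience with probability one. If $\rho=1$, the flow argument is not available, but then by Lemma 3 the event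
$$A=\{o\text{ is visited infinitely often}\}$$
has positive probability. We claim that *$\mathtt{Tr}=G$ a.s. on $A$*. Each generation is a.s. finite, so on $A$ infinitely many generations have a particle at $o$. Fix an edge $e$. Any fixed line of descent of a particle at $o$ performs a SRW from $o$, which traverses $e$ with some probability $\delta_e>0$ by connectedness. So on $A$, $\mathbb P(e\in\mathtt{Tr}\mid\mathcal F_n)\ge\delta_e$ for infinitely many $n$. By Lévy's 0–1 law these conditional probabilities converge to $\mathbf 1\{e\in\mathtt{Tr}\}$, which is therefore $1$ a.s. on $A$. There are countably many edges, and the claim follows. So with positive probability $\mathtt{Tr}=G$, which is transient.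

**Part (b): from positive probability to one by finitely many orbits.** The recurrent case is as in (a). Let $G$ be quasi-transitive and transient. By (a), applied with each vertex $x$ as the starting vertex, $r(x)=\mathbb P_x(\mathtt{Tr}\text{ transient})>0$. The function $r$ is constant on orbits, so it takes finitely many values and $r\ge c$ for some $c>0$. If the trace of the BRW issued by a particle $v$ of generation $n$ is transient, then so is $\mathtt{Tr}$, by Rayleigh. Hence $\mathbb P_o(\mathtt{Tr}\text{ transient}\mid\mathcal F_n)\ge c$ for all $n$, and by Lévy's 0–1 law the event has probability $1$.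

**Part (c): passing to the infinite lines of descent.** Now $p_0>0$, $m>1$, $\rho<1$. Let $F(s)=\sum_kp_ks^k$ and let $q$ be the extinction probability; $F(q)=q$, $q<1$ because $m>1$, and $q>0$ because $p_0>0$. Condition on survival and let $T^*\subset T$ be the subtree of individuals with infinite lines of descent. It is a Galton–Watson tree with generating function
$$\hat F(s)=\frac{F(q+(1-q)s)-q}{1-q}$$
(Athreya–Ney, *Branching Processes*, Ch. I.12; Lyons–Peres, Ch. 5). Here is why. Each child of the root independently has an infinite line of descent with probability $1-q$. If $\kappa$ is the number of those that do, then $\mathbb E[s^\kappa\mathbf 1\{\kappa\ge1\}]=F(q+(1-q)s)-F(q)$; now divide by $\mathbb P(\text{survival})=1-q$. Given which children survive, their subtrees are independent copies of $T$ conditioned on survival, and one iterates.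

So $\hat p_0=\hat F(0)=(F(q)-q)/(1-q)=0$ and $\hat p_1=\hat F'(0)=F'(q)$. Since $m>1$, some $p_k>0$ with $k\ge2$, so $F$ is strictly convex on $[0,1]$. The chord of $F$ from $q$ to $1$ has slope $(1-q)/(1-q)=1$, hence $F'(q)<1$. Thus the offspring law $\hat p$ satisfies $\hat p_0=0$, $\hat p_1<1$. The tree $T^*$ is a function of $T$, and given $T$ the labels $S$ are a tree-indexed SRW, so the labels on $T^*$ form a $T^*$-indexed SRW. Hence, conditionally on survival, the particles of $T^*$ are a BRW to which Theorem 1(ii) applies. Its trace is a.s. transient and is a subgraph of $\mathtt{Tr}$, so $\mathtt{Tr}$ is transient by Rayleigh monotonicity. $\blacksquare$
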